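\title{Frobenius on the cohomology of thickenings and the de Rham class of a hyperplane}

\begin{abstract}
Let $X$ be a smooth closed subvariety of projective space over a field of characteristic $p>0$, and let $X_t$ be the thickening defined by the $t$-th power of its ideal. For $t\le p$, raising to the $p$-th power induces maps $\widetilde F_t\colon H^k(X,\mathcal O_X)\to H^k(X_t,\mathcal O_{X_t})$. Bhatt, Blickle, Lyubeznik, Singh and Zhang ask whether some $t$ depending only on $\dim X$ makes all these maps injective. We show that the answer is no: for every $d\ge2$ and every $p$ there is an embedded abelian variety of dimension $d$ on which $\widetilde F_t$ fails to be injective for all $t\le p$. The obstruction is the first Chern class of $\mathcal O_X(1)$ in de Rham cohomology. In the positive direction, $t=2$ always works for $H^1$, and $t=k+1\le p$ works for $H^k$ when the pair $(X,\mathcal O_X(1))$ lifts to $W_2(\mathbb F)$. When only $X$ lifts, we determine exactly when $\widetilde F_t$ is injective on $H^2$ for $3\le t\le p$.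
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathbb F$ be a field of characteristic $p>0$, let $S=\mathbb F[x_0,\dots,x_n]$, and let $X\subseteq\mathbb P^n_{\mathbb F}$ be the closed subscheme defined by a homogeneous ideal $I$. For $t\ge1$, the $t$-th \emph{thickening} $X_t$ is the subscheme defined by $I^t$; it has the same underlying space as $X$. The Frobenius map $g\mapsto g^p$ of $S$ carries $I$ into the ideal $I^{[p]}$ generated by the $p$-th powers of generators of $I$, and $I^{[p]}\subseteq I^p\subseteq I^t$ when $t\le p$. For $1\le t\le p$ we thus have ring homomorphisms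
\[
S/I\longrightarrow S/I^{[p]}\longrightarrow S/I^t .
\]
The composite multiplies degrees by $p$, so on degree-zero parts of localizations it gives a homomorphism of sheaves of rings
\[
\varphi_t\colon\mathcal O_X\to\mathcal O_{X_t},\qquad a\mapsto\tilde a^{\,p}\quad(\tilde a\text{ a local lift of }a),
\]
and we let $\widetilde F_t\colon H^k(X,\mathcal O_X)\to H^k(X_t,\mathcal O_{X_t})$ be the induced map.

Three observations show what these maps measure. First, $\widetilde F_1$ is the Frobenius endomorphism of $H^k(X,\mathcal O_X)$, which may have a kernel. Second, for $s\le t$ the map $\varphi_s$ is $\varphi_t$ followed by the surjection $\mathcal O_{X_t}\to\mathcal O_{X_s}$, so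
\begin{equation}\label{eq:monotone}
\ker\widetilde F_t\subseteq\ker\widetilde F_s\qquad(1\le s\le t\le p).
\end{equation}
Third, the map $S/I\to S/I^{[p]}$ is always injective on cohomology. Indeed, let $S^p$ be the subring of $p$-th powers and $I_0=\{g^p:g\in I\}$, so that $I^{[p]}=I_0S$ and $S/I\cong S^p/I_0$. The ring $S$ is free over $S^p$ on a homogeneous basis containing $1$, and taking the coefficient of $1$ is a graded $S^p$-linear retraction $S/I^{[p]}\to S^p/I_0$. It commutes with inverting the $x_i^p$, so it splits the map of \v Cech complexes. Thus Frobenius becomes injective once the target is thickened all the way to $I^{[p]}$, and the maps $\widetilde F_t$ ask how much thickening is needed. For a hypersurface $I^{[p]}=I^p$, so $t=p$ suffices, but much less can be enough.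

\begin{example}\label{ex:cubic}
Let $X\subset P=\mathbb P^2$ be a cubic curve with equation $f$. The sequences $0\to\mathcal O_P(-3t)\xrightarrow{f^t}\mathcal O_P\to\mathcal O_{X_t}\to0$ give $H^1(X_t,\mathcal O_{X_t})\cong H^2(P,\mathcal O_P(-3t))$, which has as a basis the Laurent monomials of degree $-3t$ with all three exponents negative. Since $(fg)^p=f^t\cdot f^{p-t}g^p$, the map $\widetilde F_t$ sends the generator $1/(xyz)$ of $H^1(X,\mathcal O_X)$ to $f^{p-t}/(xyz)^p$. Hence $\widetilde F_t$ is injective on $H^1$ if and only if $f^{p-t}\notin(x^p,y^p,z^p)$. Take $p=5$ and $f=x^3+y^3+z^3$. Every monomial of $f^4$ has an exponent at least $6$, so $\widetilde F_1=0$ on $H^1$; but $f^3$ contains the term $6x^3y^3z^3$, so $\widetilde F_2$ is injective.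
\end{example}

The following is the motivating question of \cite{BBLSZ}, where it is not settled in general.

\begin{quote}
\textbf{Question.} Is there a function $d\mapsto t(d)$ with positive integer values such that for every $d\ge0$, every $n$, every field $\mathbb F$ of characteristic $p\ge t(d)$, every smooth subvariety $X\subseteq\mathbb P^n_{\mathbb F}$ of dimension $d$ and every $k$, the map $\widetilde F_{t(d)}$ is injective on $H^k(X,\mathcal O_X)$?
\end{quote}

The natural guess is yes, with $t(d)=d+1$. As we shall see, $\widetilde F_t$ passes through the cohomology of the de Rham complex of $X$ truncated to forms of degree less than $t$, and the truncation stops losing information at $t=d+1$. The guess is correct for $d\le 1$ and for complete intersections, but it is false in general.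

\subsection{Results}

From now on $X\subseteq P=\mathbb P^n_{\mathbb F}$ is closed and smooth over $\mathbb F$ of pure dimension $d$.

\begin{theorem}\label{thm:A}
Let $d\ge2$, let $p$ be any prime, and let $\mathbb F$ be algebraically closed of characteristic $p$. There are an abelian variety $X$ of dimension $d$ and an embedding $X\subset\mathbb P^n_{\mathbb F}$ such that $\widetilde F_t\colon H^k(X,\mathcal O_X)\to H^k(X_t,\mathcal O_{X_t})$ is not injective for any $1\le t\le p$ and any $2\le k\le d$.
\end{theorem}

Given a candidate function $t(\cdot)$, apply the theorem with $d=2$ and a prime $p\ge t(2)$: the answer to the Question is no.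

\begin{theorem}\label{thm:B}
Over any field $\mathbb F$ of characteristic $p$, the map $\widetilde F_1$ is injective on $H^0(X,\mathcal O_X)$ and $\widetilde F_2$ is injective on $H^1(X,\mathcal O_X)$. Hence $t(0)=1$ and $t(1)=2$ work for $d=0$ and $d=1$. For $H^1$ the value $t=2$ is optimal: for each $d\ge1$ and each $p$ there is an $X$ of dimension $d$ with $\widetilde F_1$ not injective on $H^1(X,\mathcal O_X)$.
\end{theorem}

So a uniform $t(d)$ exists only for $d\le1$, with optimal values $t(0)=1$ and $t(1)=2$; and for a fixed degree $k\le d$, a uniform $t$ for $H^k$ exists exactly when $k\le1$. The next two theorems involve lifts to the ring $W_2(\mathbb F)$ of Witt vectors of length two, recalled in Section~\ref{sec:lift}. We say that the pair $(X,\mathcal O_X(1))$ \emph{lifts} if there are a flat lift $\tilde X$ of $X$ over $W_2(\mathbb F)$ and a line bundle $\tilde L$ on $\tilde X$ lifting $\mathcal O_X(1)$.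

\begin{theorem}\label{thm:C}
Let $\mathbb F$ be perfect and assume that $(X,\mathcal O_X(1))$ lifts to $W_2(\mathbb F)$. Then $\widetilde F_t$ is injective on $H^k(X,\mathcal O_X)$ whenever $k+1\le t\le p$. In particular, if $p\ge d+1$, then $t=d+1$ works for all $k$. This is optimal: for all $1\le k\le d$ and all $p$ there is an $X$ of dimension $d$ whose pair lifts and for which $\widetilde F_t$ is not injective on $H^k(X,\mathcal O_X)$ for any $t\le\min(k,p)$.
\end{theorem}

\begin{theorem}\label{thm:D}
Let $\mathbb F$ be perfect, let $X$ be geometrically connected and liftable to $W_2(\mathbb F)$ (with no condition on $\mathcal O_X(1)$), and let $d\ge2$ and $3\le t\le p$. Then the kernel of $\widetilde F_t$ on $H^2(X,\mathcal O_X)$ is independent of $t$ and has dimension at most $1$. It is nonzero if and only if the first Chern class of $\mathcal O_X(1)$ is zero in $H^1(X,\Omega^1_X)$ but nonzero in $H^2_{\mathrm{dR}}(X)$.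
\end{theorem}

Section~\ref{sec:basic} factors $\widetilde F_t$ through truncated de Rham cohomology and proves Theorem~\ref{thm:B}. Section~\ref{sec:hyperplane} shows how the hyperplane class produces a kernel, and Section~\ref{sec:ss} realizes this on products of supersingular elliptic curves, proving Theorem~\ref{thm:A}. Section~\ref{sec:lift} removes the hyperplane class by passing to the affine cone and proves Theorems~\ref{thm:C} and~\ref{thm:D} with the results of Deligne and Illusie \cite{DI}.

\section{De Rham complexes, Chern classes and the Cartier isomorphism}\label{sec:conv}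

\subsection{Complexes}
Cohomology means hypercohomology of bounded complexes of sheaves of abelian groups; a sheaf on a closed subset is identified with its pushforward. For a complex $K$, the brutal subcomplex $K^{\ge i}$ keeps the terms of degree at least $i$, and $K^{<i}=K/K^{\ge i}$ is the brutal quotient. The canonical truncation $\tau_{\le i}K\subseteq K$ has the cohomology sheaves $\mathcal H^j(K)$ for $j\le i$ and no others, and $\tau_{\ge i+1}K$ denotes the quotient $K/\tau_{\le i}K$. A sheaf $\mathcal G$ placed in degree $i$ is written $\mathcal G[-i]$. Signs that depend on conventions for shifts and total complexes play no role and are written $\pm$. We use three standard facts.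
\begin{enumerate}
\item[(H1)] If $\mathcal H^j(K)=0$ for $j<m$, then $H^j(K)=0$ for $j<m$.
\item[(H2)] If $H^{j-i}(K^i)=0$ for all $i$, then $H^j(K)=0$ (induct along the brutal filtration).
\item[(H3)] If the terms of $K$ are quasi-coherent (the differentials need only be additive), then on a separated scheme $H^*(K)$ is computed by the total \v Cech complex of an affine cover, and for an affine morphism $\rho$ the termwise pushforward $\rho_*K$ represents $R\rho_*K$.
\end{enumerate}

\subsection{De Rham cohomology and Chern classes}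
For $U$ smooth over $\mathbb F$, let $\Omega_U^\bullet$ be the complex of differential forms over $\mathbb F$ and $H^k_{\mathrm{dR}}(U)=H^k(U,\Omega_U^\bullet)$. Wedge product induces cup products, and $\Omega_U^{\ge i}\wedge\Omega_U^{\ge j}\subseteq\Omega_U^{\ge i+j}$. For $Y,Z$ smooth and projective, the K\"unneth formula says that $a\otimes b\mapsto\mathrm{pr}_1^*a\cup\mathrm{pr}_2^*b$ is an isomorphism $H^*_{\mathrm{dR}}(Y)\otimes H^*_{\mathrm{dR}}(Z)\cong H^*_{\mathrm{dR}}(Y\times Z)$, and likewise for the cohomology of the structure sheaf; we write $a\otimes b$ for this cup product.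

The forms $d\log u=du/u$ are closed, so $d\log$ is a map of complexes $\mathcal O_U^*[-1]\to\Omega_U^{\ge1}$, and a line bundle $L$ has a class in $H^2(U,\Omega_U^{\ge1})$. Its images under $\Omega_U^{\ge1}\to\Omega_U^\bullet$ and $\Omega_U^{\ge1}\to\Omega^1_U[-1]$ are the classes
\[
c_1^{\mathrm{dR}}(L)\in H^2_{\mathrm{dR}}(U),\qquad c_1^{\mathrm{Hdg}}(L)\in H^1(U,\Omega^1_U)
\]
of Theorem~\ref{thm:D}. Both are represented by the \v Cech cocycle $\pm(d\log u_{ij})$ for transition functions $u_{ij}$ of $L$. They are functorial and additive in $L$, so they vanish on $p$-th powers of line bundles. Since it comes from $\Omega_U^{\ge1}$, the class $c_1^{\mathrm{dR}}(L)$ maps to zero in $H^2(U,\mathcal O_U)$.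

\subsection{The map $\Phi$}
Because $d(a^p)=0$, the rule $a\mapsto a^p$ defines a map of complexes $\Phi_U\colon\mathcal O_U\to\Omega_U^\bullet$. It is multiplicative and functorial in $U$, and so is the induced map $\Phi_U\colon H^*(U,\mathcal O_U)\to H^*_{\mathrm{dR}}(U)$, which is $p$-linear: $\Phi_U(\lambda\eta)=\lambda^p\Phi_U(\eta)$ for $\lambda\in\mathbb F$. Followed by $\Omega_U^\bullet\to\mathcal O_U$, it is the Frobenius of $H^*(U,\mathcal O_U)$. Over a perfect field the image of a $p$-linear map is a subspace.

Let $\mathbb F$ be perfect. Cartier's theorem gives, for each $i$, an isomorphism of sheaves of abelian groups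
\[
\gamma^i\colon\Omega_U^i\to\mathcal H^i(\Omega_U^\bullet),\qquad a\,db_1\wedge\dots\wedge db_i\mapsto[a^p\,b_1^{p-1}db_1\wedge\dots\wedge b_i^{p-1}db_i].
\]
The usual statement is a linear isomorphism $\Omega^i_{U'}\cong\mathcal H^i(F_*\Omega_U^\bullet)$, where $U'$ is the base change of $U$ along the Frobenius of $\mathbb F$ and $F\colon U\to U'$ is the relative Frobenius. As $\mathbb F$ is perfect, the projection $U'\to U$ is an isomorphism of schemes that identifies $\Omega^i_{U'}$ with $\Omega^i_U$, and $F$ is a homeomorphism; we transport all statements to $U$. For $i=0$ the theorem says that $\Phi_U$ is an isomorphism onto $\tau_{\le0}\Omega_U^\bullet=\ker(d\colon\mathcal O_U\to\Omega^1_U)$. For $K=\Omega_U^\bullet$ or $K=\Omega_U^{<2}$, the quotient $K/\Phi_U(\mathcal O_U)$ therefore has cohomology sheaves only in degrees at least $1$, so its $H^0$ vanishes by (H1), and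
\begin{equation}\label{eq:H1}
H^1(U,\mathcal O_U)\to H^1_{\mathrm{dR}}(U)\quad\text{and}\quad H^1(U,\mathcal O_U)\to H^1(U,\Omega_U^{<2})\quad\text{are injective.}
\end{equation}

\section{Thickenings and truncated de Rham complexes}\label{sec:basic}

The functions $\tilde a^{\,p}$ on $X_t$ are killed by $d$, and we want to record this. Differentiation lowers the order of vanishing along $X$ by one, which dictates the following complex. We need it for $X\subseteq P$ and later for the cones over them, so let $V$ be smooth over $\mathbb F$ and let $Z\subseteq V$ be a smooth closed subscheme with ideal sheaf $J$ and conormal sheaf $N^\vee=J/J^2$. For $t\ge1$ let $C_t=C_t(V,Z)$ be the complex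
\[
\mathcal O_V/J^t\xrightarrow{\ d\ }\Omega^1_V/J^{t-1}\Omega^1_V\xrightarrow{\ d\ }\cdots\xrightarrow{\ d\ }\Omega_V^{t-1}/J\Omega_V^{t-1}
\]
in degrees $0,\dots,t-1$. Since $d(J^m\Omega_V^i)\subseteq J^{m-1}\Omega_V^{i+1}$, it is a quotient complex of $\Omega_V^\bullet$, and restriction of forms is a surjection $C_t\to\Omega_Z^{<t}$.

Recall that $J^m/J^{m+1}=\operatorname{Sym}^mN^\vee$, because $Z\subseteq V$ is a regular immersion, and that the conormal sequence $0\to N^\vee\xrightarrow{d}\Omega^1_V|_Z\to\Omega^1_Z\to0$ is exact and locally split. For $t=2$ the kernel of $C_2\to\Omega_Z^{<2}$ is the complex $J/J^2\xrightarrow{d}\ker(\Omega^1_V|_Z\to\Omega^1_Z)$, whose differential is an isomorphism by the conormal sequence. So $C_2\to\Omega_Z^{<2}$ is a quasi-isomorphism. The general case is a Poincar\'e lemma in the normal directions, which holds as long as one need not divide by $p$.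

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] For $0\le m\le p-1$ the sequence of $\mathcal O_Z$-modules
\[
0\to\operatorname{Sym}^mN^\vee\to\operatorname{Sym}^{m-1}N^\vee\otimes\Omega^1_V|_Z\to\cdots\to\Omega_V^m|_Z\to\Omega_Z^m\to0
\]
is exact, where the last map is restriction and the others are $f_1\cdots f_r\otimes\omega\mapsto\sum_af_1\cdots\widehat{f_a}\cdots f_r\otimes df_a\wedge\omega$.
\item[(b)] For $1\le t\le p$, restriction $C_t\to\Omega_Z^{<t}$ is a quasi-isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}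
(a) Work locally, with a splitting $\Omega^1_V|_Z=N^\vee\oplus\Omega^1_Z$ and a basis $y_1,\dots,y_c$ of $N^\vee$. Then $\Omega^a_V|_Z=\bigoplus_b\wedge^{a-b}N^\vee\otimes\Omega_Z^b$, and the differential does not touch the factor $\Omega_Z^b$. So the sequence without its last term is the direct sum over $0\le b\le m$ of the complexes $\mathrm{Kos}^{m-b}\otimes\Omega_Z^b$, starting in degree $b$, where
\[
\mathrm{Kos}^r=\bigl[\operatorname{Sym}^rN^\vee\to\operatorname{Sym}^{r-1}N^\vee\otimes\wedge^1N^\vee\to\cdots\to\wedge^rN^\vee\bigr].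
\]
This is the part of weight $r$ of the de Rham complex of $\mathcal O_Z[y_1,\dots,y_c]$ over $\mathcal O_Z$, when $y_j$ and $dy_j$ have weight $1$. Let $\iota$ be the odd $\mathcal O_Z[y]$-linear derivation with $\iota(dy_j)=y_j$. Then $d\iota+\iota d$ is an even $\mathcal O_Z$-linear derivation that fixes each $y_j$ and each $dy_j$, so it is multiplication by $r$ on $\mathrm{Kos}^r$. Hence $\mathrm{Kos}^r$ is exact for $1\le r\le p-1$. The remaining summand $b=m$ is $\Omega_Z^m$ in degree $m$, and restriction $\Omega_V^m|_Z\to\Omega_Z^m$ is the projection onto it.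

(b) Induct on $t$; for $t=1$ both sides are $\mathcal O_Z$. The kernel $G$ of $C_t\to C_{t-1}$ has terms $J^{t-1-i}\Omega_V^i/J^{t-i}\Omega_V^i=\operatorname{Sym}^{t-1-i}N^\vee\otimes\Omega_V^i|_Z$ for $0\le i\le t-1$. In $d(f_1\cdots f_r\,\omega)$ the term $f_1\cdots f_r\,d\omega$ lies in $J^r\Omega_V^{i+1}$ and vanishes in the quotient, so the differential of $G$ is the one in (a). By (a) with $m=t-1$, restriction is a quasi-isomorphism from $G$ to $\Omega_Z^{t-1}[-(t-1)]=\ker(\Omega_Z^{<t}\to\Omega_Z^{<t-1})$. The five lemma concludes.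
\end{proof}

The bound $t\le p$ is needed: for $0\ne f\in N^\vee$ the section $f^p$ of $J^p/J^{p+1}$ is a nonzero closed section of $C_{p+1}^0$ that restricts to zero on $Z$.

Now take $V=P$, $Z=X$, and write $C_t=C_t(P,X)$. For $1\le t\le p$, the map $\varphi_t$ factors through maps of complexes
\begin{equation}\label{eq:factor}
\mathcal O_X\xrightarrow{\ \psi_t\ }C_t\xrightarrow{\ \mathrm{pr}\ }C_t^0=\mathcal O_{X_t},\qquad\psi_t(a)=\tilde a^{\,p},
\end{equation}
and $\psi_t$ followed by $C_t\to\Omega_X^{<t}$ is $\Phi_X$ followed by $\Omega_X^\bullet\to\Omega_X^{<t}$. By Lemma~\ref{lem:basic}(b), $\widetilde F_t$ is the composite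
\begin{equation}\label{eq:twosteps}
H^k(X,\mathcal O_X)\longrightarrow H^k(X,\Omega_X^{<t})\cong H^k(C_t)\xrightarrow{\ \mathrm{pr}\ }H^k(X_t,\mathcal O_{X_t}).
\end{equation}
The first arrow depends only on $X$, and the second involves the embedding. For $k=1$ and $t=2$ both are injective.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The ring $H^0(X,\mathcal O_X)$ is reduced, so its Frobenius $\widetilde F_1$ is injective.

Let $k=1$ and $t=2\le p$. The map $\widetilde F_2$ is compatible with the injection $H^1(X,\mathcal O_X)\to H^1(X_{\overline{\mathbb F}},\mathcal O)$, so we may assume that $\mathbb F$ is algebraically closed. Thickenings of disjoint components are disjoint, so we may assume that $X$ is connected, hence integral, and that $d\ge1$, since otherwise $H^1=0$. The first arrow of \eqref{eq:twosteps} is injective by \eqref{eq:H1}. By the sequence $0\to\Omega^1_P|_X[-1]\to C_2\to\mathcal O_{X_2}\to0$, the kernel of the second arrow is a quotient of $H^0(X,\Omega^1_P|_X)$, which the Euler sequence $0\to\Omega^1_P\to\mathcal O_P(-1)^{n+1}\to\mathcal O_P\to0$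 embeds in $H^0(X,\mathcal O_X(-1))^{n+1}$. Suppose $0\ne s\in H^0(X,\mathcal O_X(-1))$, and let $\ell$ be a linear form not identically zero on $X$. Then $s\ell$ is a nonzero constant, so $\ell$ has no zero on $X$, and $X$ is both affine and projective. This contradicts $d\ge1$. Hence $\widetilde F_2$ is injective on $H^1$.

For $d\le1$ only $k\le d$ matters, and by \eqref{eq:monotone} the map $\widetilde F_2$ is also injective on $H^0$; so $t(0)=1$ and $t(1)=2$ work. For optimality, let $E$ be an elliptic curve over $\overline{\mathbb F}$ that is \emph{supersingular}, meaning that Frobenius is zero on $H^1(E,\mathcal O_E)$. Such a curve exists in every characteristic (Deuring; see \cite[V.4]{Silverman}). For $X=E\times\mathbb P^{d-1}$ in any embedding, $\widetilde F_1$ is zero on $H^1(X,\mathcal O_X)=H^1(E,\mathcal O_E)\ne0$.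
\end{proof}

\section{The hyperplane class}\label{sec:hyperplane}

In degree $2$ the second arrow of \eqref{eq:twosteps} has a visible element in its kernel, the hyperplane class $h=c_1^{\mathrm{dR}}(\mathcal O_X(1))$. If $h$ happens to be $\Phi_X(\eta)$, then $\eta$ is lost. We first see this by hand for $t=2$.

Let $W_i=X\cap\{x_i\ne0\}$, let $u_{ij}=x_j/x_i$, let $\delta$ be the \v Cech differential, and let $(\eta_{ijk})$ be a cocycle representing $\eta\in H^2(X,\mathcal O_X)$. In the total \v Cech complex of $\Omega_X^{<2}$, the equality of the images of $\Phi_X(\eta)$ and $h$ means that there are functions $f_{ij}$ on $W_i\cap W_j$ and $1$-forms $\alpha_i$ on $W_i$ with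
\[
\delta f=\eta^p,\qquad df=\delta\alpha+\epsilon\,d\log u,
\]
where $\epsilon=\pm1$ is a fixed sign. The first equation says $\widetilde F_1(\eta)=0$; the second lets us lift it to $X_2$. Choose lifts $\tilde\alpha_i$ in $\Omega^1_P|_X$. For any lift $\tilde f_{ij}$ in $\mathcal O_P/J^2$, the form $d\tilde f-\delta\tilde\alpha-\epsilon\,d\log u$ in $\Omega^1_P|_X$ restricts to zero in $\Omega^1_X$, so it is $dg$ with $g_{ij}$ in $J/J^2$. Replacing $\tilde f$ by $\tilde f-g$, we get $d\tilde f=\delta\tilde\alpha+\epsilon\,d\log u$ in $\Omega^1_P|_X$. The cochain $\delta\tilde f-\tilde\eta^{\,p}$ lies in $J/J^2$, and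
\[
d(\delta\tilde f-\tilde\eta^{\,p})=\delta(d\tilde f)=\delta\delta\tilde\alpha+\epsilon\,\delta(d\log u)=0,
\]
because $(d\log u_{ij})$ is already a cocycle on $P$. As $d$ is injective on $J/J^2$, we obtain $\tilde\eta^{\,p}=\delta\tilde f$, that is, $\widetilde F_2(\eta)=0$. Lemma~\ref{lem:basic} carries out this correction to every order below $p$ at once.

\begin{proposition}\label{prop:kill}
Let $\eta\in H^2(X,\mathcal O_X)$ satisfy $\Phi_X(\eta)=c_1^{\mathrm{dR}}(\mathcal O_X(1))$ in $H^2_{\mathrm{dR}}(X)$. Then $\widetilde F_t(\eta)=0$ for all $1\le t\le p$.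
\end{proposition}

\begin{proof}
Let $h_t\in H^2(C_t)$ be the image of $c_1^{\mathrm{dR}}(\mathcal O_P(1))$ under $\Omega_P^\bullet\to C_t$. The classes $\psi_t(\eta)$ and $h_t$ have the same image in $H^2(X,\Omega_X^{<t})$, namely that of $\Phi_X(\eta)=c_1^{\mathrm{dR}}(\mathcal O_X(1))$. By Lemma~\ref{lem:basic}(b), $\psi_t(\eta)=h_t$, so $\widetilde F_t(\eta)=\mathrm{pr}(h_t)$ by \eqref{eq:factor}. The composite $\Omega_P^\bullet\to C_t\to\mathcal O_{X_t}$ factors through $\Omega_P^\bullet\to\mathcal O_P$, so $\mathrm{pr}(h_t)$ comes from $H^2(P,\mathcal O_P)=0$.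
\end{proof}

The next lemma says when a Chern class lies in the image of $\Phi$. It tells us where to look for examples, and it is used again in the proof of Theorem~\ref{thm:D}.

\begin{lemma}\label{lem:chern}
Let $\mathbb F$ be perfect, $U$ smooth over $\mathbb F$, and $L$ a line bundle on $U$. Then $c_1^{\mathrm{dR}}(L)$ lies in the image of $\Phi_U$ if and only if $c_1^{\mathrm{Hdg}}(L)=0$.
\end{lemma}

\begin{proof}
Put $K=\Omega_U^\bullet$. The complex $\tau_{\le1}K$ consists of $\mathcal O_U$ and the closed $1$-forms, so $d\log$ maps $\mathcal O_U^*[-1]$ to $\tau_{\le1}K$ and gives a lift $c'\in H^2(\tau_{\le1}K)$ of $c_1^{\mathrm{dR}}(L)$. The map $H^2(\tau_{\le1}K)\to H^2(K)$ is injective, since $H^1(\tau_{\ge2}K)=0$ by (H1). As $\Phi_U$ factors through $\tau_{\le1}K$, the class $c_1^{\mathrm{dR}}(L)$ is in the image of $\Phi_U$ if and only if $c'$ is in the image of the first map of the exact sequence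
\[
H^2(U,\mathcal O_U)\to H^2(\tau_{\le1}K)\to H^1(U,\mathcal H^1(K)),
\]
which comes from $\mathcal O_U\cong\tau_{\le0}K\subseteq\tau_{\le1}K$. Now $\gamma^1(u^{-1}du)=[u^{-p}u^{p-1}du]=[d\log u]$, so under the isomorphism $\gamma^1\colon\Omega^1_U\to\mathcal H^1(K)$ the image of $c'$ corresponds to $c_1^{\mathrm{Hdg}}(L)$.
\end{proof}

We therefore want a very ample $L$ with $c_1^{\mathrm{Hdg}}(L)=0$ and $c_1^{\mathrm{dR}}(L)\ne0$: then $c_1^{\mathrm{dR}}(L)=\Phi_X(\eta)$ with $\eta\neq0$, and Proposition~\ref{prop:kill} applies. Very ampleness costs nothing, because twisting by the $pN$-th power of an ample bundle changes neither class. The other two conditions are restrictive. By the exact sequence $H^2(\Omega_X^{\ge2})\to H^2(\Omega_X^{\ge1})\to H^1(\Omega_X^1)$, if $c_1^{\mathrm{Hdg}}(L)=0$ then $c_1^{\mathrm{dR}}(L)$ is the class of a global closed $2$-form. So the image of $\Phi_X$ must contain the nonzero class of such a form. On products of supersingular elliptic curves it does.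

\section{Products of supersingular elliptic curves}\label{sec:ss}

In this section $\mathbb F$ is algebraically closed. For an elliptic curve $G$ with origin $o$, fix a rational function $z$ with a simple zero at $o$, let $W_0$ be the complement of the poles and the other zeros of $z$, and let $W_1=G\setminus\{o\}$. These two affine sets cover $G$.

\subsection{One curve}
The sequence $0\to\Omega^1_G[-1]\to\Omega_G^\bullet\to\mathcal O_G\to0$ has connecting maps $\pm d\colon H^j(\mathcal O_G)\to H^j(\Omega_G^1)$, and both vanish. For $j=0$, global functions are constant. For $j=1$, the residue at $o$ of a form on $W_0\cap W_1$ defines an isomorphism $H^1(G,\Omega^1_G)\cong\mathbb F$ by the residue theorem, and exact forms have residue zero. Hence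
\begin{equation}\label{eq:hodge}
0\to H^0(G,\Omega^1_G)\to H^1_{\mathrm{dR}}(G)\to H^1(G,\mathcal O_G)\to0
\end{equation}
is exact. The outer terms are lines. Let $\omega_G$ generate the first, and let a bar denote the image in the last.

Let $G^{(p)}$ be the base change of $G$ along the Frobenius of $\mathbb F$, with projection $w\colon G^{(p)}\to G$ and relative Frobenius $\mathrm{Fr}\colon G\to G^{(p)}$. Thus $\mathrm{Fr}$ is an $\mathbb F$-morphism, $w$ is an isomorphism of schemes, and $\mathrm{Fr}^*w^*a=a^p$ for every local function $a$ on $G$.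

\begin{lemma}\label{lem:ss}
Let $G$ be supersingular.
\begin{enumerate}
\item[(a)] $\Phi_G$ maps $H^1(G,\mathcal O_G)$ bijectively onto $\mathbb F\omega_G$.
\item[(b)] $G^{(p)}$ is supersingular, and $\mathrm{Fr}^*\colon H^1_{\mathrm{dR}}(G^{(p)})\to H^1_{\mathrm{dR}}(G)$ has kernel $\mathbb F\omega_{G^{(p)}}$ and image $\mathbb F\omega_G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\Phi_G$ is injective by \eqref{eq:H1}. Its composite with $H^1_{\mathrm{dR}}(G)\to H^1(G,\mathcal O_G)$ is Frobenius, which is zero. By \eqref{eq:hodge} the image is a nonzero subspace of $\mathbb F\omega_G$.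

(b) The isomorphism $w$ commutes with the absolute Frobenius maps, which gives the first claim. Every local function on $G^{(p)}$ is some $w^*a$, and $\mathrm{Fr}^*d(w^*a)=d(a^p)=0$. So $\mathrm{Fr}^*$ kills $\Omega^1_{G^{(p)}}$ and factors as $\Omega^\bullet_{G^{(p)}}\to\mathcal O_{G^{(p)}}\xrightarrow{\theta}\mathrm{Fr}_*\Omega_G^\bullet$ with $\theta\circ w^*=\Phi_G$. On $H^1$ the first map is onto with kernel $\mathbb F\omega_{G^{(p)}}$ by \eqref{eq:hodge}. Since $w^*$ is bijective, (a) shows that $\theta$ is injective on $H^1$ with image $\mathbb F\omega_G$.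
\end{proof}

For $G$ supersingular let $e_G\in H^1(G,\mathcal O_G)$ be the class with $\Phi_G(e_G)=\omega_G$. Products of these classes already give a kernel for the first arrow of \eqref{eq:twosteps} when $t$ is small.

\begin{proposition}\label{prop:small}
Let $E$ be supersingular and $X=E^d$, in any projective embedding. For $1\le k\le d$ and $t\le\min(k,p)$, the map $\widetilde F_t$ is not injective on $H^k(X,\mathcal O_X)$.
\end{proposition}

\begin{proof}
The class $\eta=\mathrm{pr}_1^*e_E\cup\dots\cup\mathrm{pr}_k^*e_E$ is nonzero by the K\"unneth formula. Each $\mathrm{pr}_i^*\omega_E$ comes from $H^1(\Omega_X^{\ge1})$, so $\Phi_X(\eta)=\mathrm{pr}_1^*\omega_E\cup\dots\cup\mathrm{pr}_k^*\omega_E$ comes from $H^k(\Omega_X^{\ge k})$. As $t\le k$, it maps to zero in $H^k(\Omega_X^{<t})$, and $\widetilde F_t(\eta)=0$ by \eqref{eq:twosteps}.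
\end{proof}

\subsection{The Poincar\'e bundle}
To kill a class for all $t\le p$ we need Proposition~\ref{prop:kill}. On a product $E_1\times E_2$ of supersingular curves, the image of $\Phi$ in $H^2_{\mathrm{dR}}$ is the line spanned by $\omega_{E_1}\otimes\omega_{E_2}$, which lies in the K\"unneth summand $H^1\otimes H^1$. Bundles pulled back from one factor have no component there. We therefore start from a bundle on $G\times G$ whose class lies in $H^1\otimes H^1$, and then move the class by pulling back along $\mathrm{Fr}$ in the second factor.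

Let $G$ be any elliptic curve, $Q=G\times G$ with diagonal $\Delta$, and
\[
\mathcal P=\mathcal O_Q(\Delta)\otimes\mathrm{pr}_1^*\mathcal O_G(-o)\otimes\mathrm{pr}_2^*\mathcal O_G(-o).
\]
Write $\omega=\omega_G$, and fix $\xi\in H^1_{\mathrm{dR}}(G)$ with $\bar\xi\ne0$, so that $\omega,\xi$ is a basis.

\begin{lemma}\label{lem:poincare}
We have $c_1^{\mathrm{dR}}(\mathcal P)=\omega\otimes u+\xi\otimes v$ with $u,v\in H^1_{\mathrm{dR}}(G)$, $v\in\mathbb F\omega$ and $u\notin\mathbb F\omega$.
\end{lemma}

\begin{proof}
On $\{o\}\times G$ the three factors of $\mathcal P$ restrict to $\mathcal O_G(o)$, $\mathcal O_G$ and $\mathcal O_G(-o)$, so $\mathcal P$ is trivial there, and by symmetry also on $G\times\{o\}$. Restriction to these curves reads off the K\"unneth components in $H^0\otimes H^2$ and $H^2\otimes H^0$, which therefore vanish. This gives the stated form with some $u,v$. The image of $c_1^{\mathrm{dR}}(\mathcal P)$ in $H^2(Q,\mathcal O_Q)=H^1(\mathcal O_G)\otimes H^1(\mathcal O_G)$ is zero and equals $\bar\xi\otimes\bar v$, so $\bar v=0$ and $v\in\mathbb F\omega$.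

It remains to show $\bar u\ne0$. We detect $\bar u$ in the Hodge class, which we then compute from a first-order deformation. By \eqref{eq:hodge} and the K\"unneth formula, $H^1_{\mathrm{dR}}(Q)\to H^1(Q,\mathcal O_Q)$ is onto, so $H^2(\Omega_Q^{\ge1})\to H^2_{\mathrm{dR}}(Q)$ is injective. Since $\omega$ and $v$ come from $H^1(\Omega_G^{\ge1})$, the products $\omega\otimes u$ and $\xi\otimes v$ are defined in $H^2(\Omega_Q^{\ge1})$, and by injectivity their sum is the class of $\mathcal P$ there. The product $\Omega_Q^{\ge1}\otimes\Omega_Q^\bullet\to\Omega_Q^{\ge1}\to\Omega^1_Q[-1]$ factors through $\Omega_Q^1[-1]\otimes\mathcal O_Q$, so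
\[
c_1^{\mathrm{Hdg}}(\mathcal P)=\pm\,\omega\otimes\bar u\pm\bar\xi\otimes v,\qquad\omega\otimes\bar u\in H^1(\mathrm{pr}_1^*\Omega^1_G),\quad\bar\xi\otimes v\in H^1(\mathrm{pr}_2^*\Omega^1_G).
\]
Let $T=\operatorname{Spec}\mathbb F[\varepsilon]/(\varepsilon^2)\subset G$ be the first-order neighborhood of $o$, with $\varepsilon=z|_T$. Let $\lambda$ be the map on $H^1$ induced by
\[
\Omega^1_Q\to\mathrm{pr}_1^*\Omega^1_G\to\mathrm{pr}_1^*\Omega^1_G|_{\{o\}\times G}=\mathcal O_G\,d\varepsilon .
\]
It kills $H^1(\mathrm{pr}_2^*\Omega^1_G)$, so $\bar u=0$ would force $\lambda(c_1^{\mathrm{Hdg}}(\mathcal P))=0$.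

If a local unit $g$ on $Q$ restricts to $g_0+\varepsilon g_1$ on $T\times G$, then $d\log g$ maps to $(g_1/g_0)\,d\varepsilon$. So $\lambda(c_1^{\mathrm{Hdg}}(\mathcal P))$ is obtained from the class of $\mathcal P|_{T\times G}$ in $H^1(\mathcal O^*_{T\times G})$ by the homomorphism $g_0+\varepsilon g_1\mapsto g_1/g_0$. On $T\times G$ the factor $\mathrm{pr}_1^*\mathcal O_G(-o)$ is trivial. The divisors $\Delta\cap(T\times G)$ and $T\times\{o\}$ miss $T\times W_1$, and on $T\times W_0$ they are cut out by $z-\varepsilon$ and $z$; for the first, note that $\mathcal O(W_0)[\varepsilon]/(\varepsilon^2,z-\varepsilon)=\mathcal O(W_0)/(z^2)=\mathcal O(T)$. Hence $\mathcal P|_{T\times G}$ is generated by $z/(z-\varepsilon)$ on $T\times W_0$ and by $1$ on $T\times W_1$, with transition function $(z-\varepsilon)/z=1-\varepsilon z^{-1}$. Therefore $\lambda(c_1^{\mathrm{Hdg}}(\mathcal P))=\pm[z^{-1}]\,d\varepsilon$, where $[z^{-1}]$ is the class of $z^{-1}$ in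
\[
H^1(G,\mathcal O_G)=\mathcal O(W_0\cap W_1)/(\mathcal O(W_0)+\mathcal O(W_1)).
\]
If $z^{-1}=a_0+a_1$ with $a_i\in\mathcal O(W_i)$, then $a_1$ has a simple pole at $o$ and no other pole, which is impossible on a curve of genus one. So $[z^{-1}]\ne0$ and $\bar u\ne0$.
\end{proof}

\subsection{The counterexample}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $E$ be a supersingular elliptic curve over $\mathbb F$. Put $E_1=E^{(p)}$ and $E_i=E$ for $2\le i\le d$; all are supersingular by Lemma~\ref{lem:ss}(b). Write $\omega_i=\omega_{E_i}$ and $e_i=e_{E_i}$. Let $\mathcal P$ be the bundle above for $G=E_1$, and on $Y=E_1\times E_2$ let $M=(\mathrm{id}\times\mathrm{Fr})^*\mathcal P$, where $\mathrm{Fr}\colon E_2\to E_1$. By Lemmas~\ref{lem:poincare} and~\ref{lem:ss}(b), $\mathrm{Fr}^*v=0$ and $\mathrm{Fr}^*u=c\,\omega_2$ with $c\ne0$. Hence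
\[
c_1^{\mathrm{dR}}(M)=\omega_1\otimes\mathrm{Fr}^*u+\xi\otimes\mathrm{Fr}^*v=c\,\omega_1\otimes\omega_2 .
\]
Let $\eta=c^{1/p}\,e_1\otimes e_2\in H^2(Y,\mathcal O_Y)$. Since $\Phi$ is multiplicative, functorial and $p$-linear, $\Phi_Y(\eta)=c\,\omega_1\otimes\omega_2=c_1^{\mathrm{dR}}(M)$.

Let $X=E_1\times\dots\times E_d$, let $q\colon X\to Y$ be the projection to the first two factors, and let $A$ be an ample line bundle on $X$. For $N\gg0$ the bundle $L=q^*M\otimes A^{pN}$ is very ample; embed $X\subset\mathbb P^n$ with $\mathcal O_X(1)=L$. Then $c_1^{\mathrm{dR}}(L)=q^*c_1^{\mathrm{dR}}(M)=\Phi_X(q^*\eta)$, and Proposition~\ref{prop:kill} gives $\widetilde F_t(q^*\eta)=0$ for all $1\le t\le p$. As $\varphi_t$ is a homomorphism of sheaves of rings, $\widetilde F_t$ respects cup products, so for $2\le k\le d$ it also kills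
\[
q^*\eta\cup\mathrm{pr}_3^*e_3\cup\dots\cup\mathrm{pr}_k^*e_k\in H^k(X,\mathcal O_X).
\]
This class is $c^{1/p}\,\mathrm{pr}_1^*e_1\cup\dots\cup\mathrm{pr}_k^*e_k$, which is nonzero by the K\"unneth formula.
\end{proof}

\section{Lifts to $W_2(\mathbb F)$ and the affine cone}\label{sec:lift}

In this section $\mathbb F$ is perfect. As before, $J$ is the ideal sheaf of $X$ in $P$ and $N^\vee=J/J^2$.

\subsection{Lifts}
The ring $W_2=W_2(\mathbb F)$ is the flat $\mathbb Z/p^2$-algebra with $W_2/pW_2=\mathbb F$. A \emph{lift} of an $\mathbb F$-scheme $U$ is a flat $W_2$-scheme $\tilde U$ with an isomorphism $\tilde U\times_{W_2}\mathbb F\cong U$. A $W_2$-module $R$ is flat if and only if multiplication by $p$ is an injective map $R/pR\to R$.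

\begin{remark}\label{rem:lifts}
The hypothesis of Theorem~\ref{thm:C} holds in the following cases.
\begin{enumerate}
\item[(a)] \emph{Smooth complete intersections.} Lift the coefficients of a regular sequence of forms generating $I$, and let $K$ be the Koszul complex of the lifts over $W_2[x_0,\dots,x_n]$. The sequence $0\to K/p\xrightarrow{p}K\to K/p\to0$ is exact and $H_1(K/p)=0$, so $H_0(K)$ is flat. The lift $\tilde X=\operatorname{Proj}H_0(K)$ lies in $\mathbb P^n_{W_2}$, and $\mathcal O(1)$ restricts to it.
\item[(b)] \emph{Liftable $X$ with $H^2(X,\mathcal O_X)=0$.} The sequence $0\to\mathcal O_X\xrightarrow{a\mapsto1+p\tilde a}\mathcal O^*_{\tilde X}\to\mathcal O_X^*\to1$ shows that every line bundle lifts.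
\item[(c)] \emph{Curves.} The obstruction to lifting a smooth $X$ lies in $H^2(X,T_X)=0$; then use (b).
\end{enumerate}
Moreover, fiber products over $W_2$ of lifts are lifts of the products, and exterior tensor products of lifted line bundles are lifts.
\end{remark}

We use two results of Deligne and Illusie.
\begin{enumerate}
\item[(DI1)] \cite[Thm.~2.1]{DI} If $U$ is smooth over $\mathbb F$ and lifts to $W_2$, there is an isomorphism $\bigoplus_{i<p}\Omega_U^i[-i]\cong\tau_{\le p-1}\Omega_U^\bullet$ in the derived category that induces $\gamma^i$ on $\mathcal H^i$. Properness is not needed.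
\item[(DI2)] \cite[Cor.~2.8]{DI} If $X$ is smooth and projective of pure dimension $d$ and lifts to $W_2$, and $L$ is ample, then $H^j(X,\Omega_X^i\otimes L^{-1})=0$ for $i+j<\min(d,p)$.
\end{enumerate}
Here (DI1) has been transported from $U'$ to $U$ as in Section~\ref{sec:conv}. Since $\tau_{\le0}$ is functorial on the derived category, the isomorphism in (DI1) identifies $\Phi_U\colon\mathcal O_U\to\tau_{\le p-1}\Omega_U^\bullet$ with the inclusion of the summand $i=0$, which is injective on cohomology. Also $H^{k-1}(\tau_{\ge p}\Omega_U^\bullet)=0$ for $k\le p$ by (H1), so $H^k(\tau_{\le p-1}\Omega_U^\bullet)\to H^k_{\mathrm{dR}}(U)$ is injective in that range. In particular,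
\begin{equation}\label{eq:DI}
U\text{ lifts to }W_2\ \Longrightarrow\ \Phi_U\colon H^k(U,\mathcal O_U)\to H^k_{\mathrm{dR}}(U)\text{ is injective for }k<p .
\end{equation}

For liftable $X$ and $k<t\le p$, the first arrow of \eqref{eq:twosteps} is thus injective, since $H^k(\Omega_X^{\ge t})=0$. The difficulty is the second arrow, which kills the hyperplane class. We replace $C_t$ by a complex in which that class is already zero and whose terms in positive degree are negative twists of structure sheaves of thickenings. These terms have no cohomology in low degree.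

\begin{lemma}\label{lem:vanish}
Let $X$ lift to $W_2$ and let $r=\min(d,p)$. Then $H^j(X_s,\mathcal O_{X_s}(-i))=0$ for $j<r$, $i\ge1$ and $1\le s\le p$.
\end{lemma}

\begin{proof}
The sheaf $\mathcal O_{X_s}$ is filtered with quotients $J^m/J^{m+1}=\operatorname{Sym}^mN^\vee$ for $0\le m\le s-1\le p-1$. So it suffices to prove the case $a=0$, $m\le p-1$ of the statement
\[
Q(m,a):\qquad H^j(X,\operatorname{Sym}^mN^\vee\otimes\Omega_P^a(-i))=0\quad\text{for all }j<r\text{ and }i\ge1 .
\]
The forms $\Omega_P^a$ enter through Lemma~\ref{lem:basic}(a), and they are controlled by the exterior powers $0\to\Omega_P^a\to\mathcal O_P(-a)^{\binom{n+1}{a}}\to\Omega_P^{a-1}\to0$ of the Euler sequence. Tensoring with $\operatorname{Sym}^mN^\vee(-i)$ places $H^j(\operatorname{Sym}^mN^\vee\otimes\Omega_P^a(-i))$ between $H^{j-1}(\operatorname{Sym}^mN^\vee\otimes\Omega_P^{a-1}(-i))$ and copies of $H^j(\operatorname{Sym}^mN^\vee(-i-a))$. So $Q(m,0)$ and $Q(m,a-1)$ imply $Q(m,a)$, and $Q(m,0)$ implies $Q(m,a)$ for all $a$.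

We prove $Q(m,0)$ by induction on $m$. The case $m=0$ is (DI2) for $\Omega^0_X$. For $1\le m\le p-1$, twist the sequence of Lemma~\ref{lem:basic}(a) by $\mathcal O(-i)$ and call its terms $K^0,\dots,K^{m+1}$, so that $K^a=\operatorname{Sym}^{m-a}N^\vee\otimes\Omega_P^a(-i)$ for $a\le m$ and $K^{m+1}=\Omega_X^m(-i)$. Exactness gives $H^j(K^0)\cong H^{j+1}(K^{\ge1})$, which by (H2) vanishes if $H^{j+1-a}(K^a)=0$ for $1\le a\le m+1$. For $a\le m$ this is $Q(m-a,a)$, known by induction, as $j+1-a\le j<r$. For $a=m+1$ the group is $H^{j-m}(\Omega_X^m(-i))$, which is zero by (DI2) because $(j-m)+m=j<r$.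
\end{proof}

\subsection{The cone complex}
Let $\rho\colon V=\mathbb A^{n+1}\setminus\{0\}\to P$ be the projection, let $U=\rho^{-1}(X)=\operatorname{Spec}_X\bigoplus_{m\in\mathbb Z}\mathcal O_X(m)$ be the punctured cone over $X$, and let $\pi=\rho|_U$. These are $\mathbb G_m$-torsors, in particular affine and smooth morphisms, so $U\subseteq V$ is a pair as in Section~\ref{sec:basic}. The cone serves our purpose because $\pi^*\mathcal O_X(1)$ is trivial and $\Omega_V^i$ is free. Pushforwards of functions and forms are graded by weight, with $x_a$ and $dx_a$ of weight $1$, and $d$ preserves weight. Define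
\[
\widetilde\Omega_X^\bullet=(\pi_*\Omega_U^\bullet)_0,\qquad D_t=(\rho_*C_t(V,U))_0,
\]
the direct summands of weight $0$. The ideal of $U$ is $\rho^*J$, and $\rho_*(\mathcal O_V/\rho^*J^s)=\bigoplus_m\mathcal O_{X_s}(m)$. Since $\Omega_V^i$ is free on the products $dx_{a_1}\wedge\dots\wedge dx_{a_i}$, of weight $i$, their coefficients in $D_t^i$ have weight $-i$:
\[
D_t^i=\mathcal O_{X_{t-i}}(-i)^{\binom{n+1}{i}}\quad(0\le i<t),\qquad D_t^0=\mathcal O_{X_t}.
\]
For $t\le p$, Lemma~\ref{lem:basic}(b) and (H3) show that $\rho_*C_t(V,U)\to\pi_*\Omega_U^{<t}$ is a quasi-isomorphism. It preserves weights, so $D_t\to\widetilde\Omega_X^{<t}$ is a quasi-isomorphism. As in \eqref{eq:factor}, $\varphi_t$ factors as $\mathcal O_X\to D_t\to\mathcal O_{X_t}$, and the composite $\mathcal O_X\to D_t\to\widetilde\Omega_X^{<t}$ is induced by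
\[
\widetilde\Phi\colon\mathcal O_X\to\widetilde\Omega_X^\bullet,\qquad a\mapsto a^p\in\widetilde\Omega_X^0=\mathcal O_X .
\]

\begin{lemma}\label{lem:kernel}
Let $X$ lift to $W_2$, and let $k\le d$ and $k+1\le t\le p$. Then the kernel of $\widetilde F_t$ on $H^k(X,\mathcal O_X)$ equals the kernel of $\widetilde\Phi\colon H^k(X,\mathcal O_X)\to H^k(X,\widetilde\Omega_X^\bullet)$.
\end{lemma}

\begin{proof}
The map $\widetilde F_t$ is $\widetilde\Phi$ followed by
\[
H^k(\widetilde\Omega_X^\bullet)\to H^k(\widetilde\Omega_X^{<t})\cong H^k(D_t)\to H^k(\mathcal O_{X_t}),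
\]
so it suffices to show that both arrows are injective. The kernel of the first is a quotient of $H^k(\widetilde\Omega_X^{\ge t})$, which is zero by (H1) since $k<t$. The kernel of the second is a quotient of $H^k(D_t^{\ge1})$. For $1\le i<t$ we have $k-i\le k-1<\min(d,p)$, so $H^{k-i}(X_{t-i},\mathcal O(-i))=0$ by Lemma~\ref{lem:vanish}, and $H^k(D_t^{\ge1})=0$ by (H2).
\end{proof}

So far only the lift of $X$ has been used. The lift of $\mathcal O_X(1)$ is what lifts the cone.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We may assume $k\le d$, since otherwise $H^k(X,\mathcal O_X)=0$. The scheme $\operatorname{Spec}_{\tilde X}\bigoplus_m\tilde L^m$ is a $\mathbb G_m$-torsor over $\tilde X$, hence flat over $W_2$, and it lifts $U$. As $k<t\le p$, the map $\Phi_U$ is injective on $H^k(U,\mathcal O_U)$ by \eqref{eq:DI}. By (H3), the cohomology of $\mathcal O_U$ and of $\Omega_U^\bullet$ is that of $\pi_*\mathcal O_U$ and $\pi_*\Omega_U^\bullet$ on $X$. Their summands of weight $0$ are $\mathcal O_X$ and $\widetilde\Omega_X^\bullet$, and $\Phi_U$ restricts to $\widetilde\Phi$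 on them. If $\widetilde\Phi(\eta)=0$, then $\Phi_U(\pi^*\eta)=0$, so $\pi^*\eta=0$, so $\eta=0$. Lemma~\ref{lem:kernel} gives the injectivity of $\widetilde F_t$.

For optimality let $\mathbb F$ be algebraically closed and $E$ supersingular. Embed $E$ as a plane cubic by $\mathcal O_E(3o)$, and embed $X=E^d$ by $\mathcal O_E(3o)^{\boxtimes d}$, which is very ample by the Segre embedding. The pair $(X,\mathcal O_X(1))$ lifts by Remark~\ref{rem:lifts}, and Proposition~\ref{prop:small} applies.
\end{proof}

If only $X$ lifts, \eqref{eq:DI} is available for $X$ but not for $U$, and we must compare $\widetilde\Omega_X^\bullet$ with $\Omega_X^\bullet$. In degree $2$ the difference is exactly the hyperplane class.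

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $h=c_1^{\mathrm{dR}}(\mathcal O_X(1))$. A generator $s$ of $\mathcal O_X(1)$ over an open set $W\subseteq X$ gives $\pi^{-1}(W)=W\times\mathbb G_m$ with fiber coordinate $s$ of weight $1$. The $i$-forms of weight $0$ are written uniquely as $\alpha+\beta\wedge d\log s$ with $\alpha\in\Omega_X^i$ and $\beta\in\Omega_X^{i-1}$. Replacing $s$ by $us$ adds $d\log u\in\Omega^1_X$ to $d\log s$, so $\beta$ does not depend on $s$; and $d(\alpha+\beta\wedge d\log s)=d\alpha+d\beta\wedge d\log s$. We obtain an exact sequence of complexes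
\[
0\to\Omega_X^\bullet\to\widetilde\Omega_X^\bullet\to\Omega_X^{\bullet-1}\to0,
\]
where $\Omega_X^{\bullet-1}$ has $\Omega_X^{i-1}$ in degree $i$. We have $H^1(\Omega_X^{\bullet-1})=H^0_{\mathrm{dR}}(X)=\mathbb F$, because $X$ is smooth, projective and geometrically connected. The section $1$ lifts locally to the closed forms $d\log s_i$, whose differences $d\log s_j-d\log s_i=d\log(s_j/s_i)$ form the cocycle defining $\pm h$. So the connecting map $\mathbb F\to H^2_{\mathrm{dR}}(X)$, which is $\mathbb F$-linear, has image $\mathbb Fh$, and the kernel of $H^2_{\mathrm{dR}}(X)\to H^2(\widetilde\Omega_X^\bullet)$ is $\mathbb Fh$. Since $\widetilde\Phi$ is $\Phi_X$ followed by the inclusion $\Omega_X^\bullet\to\widetilde\Omega_X^\bullet$, Lemma~\ref{lem:kernel} with $k=2\le d$ gives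
\[
\ker\bigl(\widetilde F_t|_{H^2(X,\mathcal O_X)}\bigr)=\{\eta:\Phi_X(\eta)\in\mathbb Fh\}\qquad(3\le t\le p).
\]
The right side does not depend on $t$. The map $\Phi_X$ is injective on $H^2$ by \eqref{eq:DI}, as $2<p$, and it is $p$-linear over a perfect field, so it is a dimension-preserving bijection from the kernel onto the subspace $\mathbb Fh\cap\operatorname{im}\Phi_X$. Thus the kernel has dimension at most $1$, and it is nonzero if and only if $h\ne0$ and $h\in\operatorname{im}\Phi_X$. By Lemma~\ref{lem:chern}, the last condition is equivalent to $c_1^{\mathrm{Hdg}}(\mathcal O_X(1))=0$.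
\end{proof}

\begin{remark}
The varieties $X$ constructed for Theorem~\ref{thm:A} are products of elliptic curves, so they lift to $W_2$ by Remark~\ref{rem:lifts}. Let $p\ge3$. By Theorem~\ref{thm:D}, for $3\le t\le p$ the kernel of $\widetilde F_t$ on $H^2$ is exactly the line spanned by $q^*\eta$. Since $\widetilde F_3$ is not injective on $H^2$, Theorem~\ref{thm:C} shows that $\mathcal O_X(1)$ lifts to no lift of $X$. Hence the hypothesis in Theorem~\ref{thm:C} that $\mathcal O_X(1)$ lifts along with $X$ cannot be dropped.
\end{remark}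

\begin{thebibliography}{9}

\bibitem{BBLSZ}
Bhargav Bhatt, Manuel Blickle, Gennady Lyubeznik, Anurag K. Singh, and Wenliang Zhang,
\emph{Frobenius on the cohomology of thickenings},
arXiv:2307.03745 (2023).

\bibitem{DI}
Deligne and Illusie,
\emph{Rel\`evements modulo $p^2$ et d\'ecomposition du complexe de de Rham},
Invent. Math. 89 (1987).

\bibitem{Silverman}
Silverman,
\emph{Arithmetic of Elliptic Curves}.

\end{thebibliography}
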